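\title{The WAP-compactification of the homeomorphism group of the Hilbert cube is trivial}

\begin{abstract}
We prove that every weakly almost periodic function on the homeomorphism group of the Hilbert cube is constant. More generally, the WAP-compactification of $\operatorname{Hom}([0,1]^A)$ is trivial if and only if the set $A$ is infinite. The proof combines Megrelishvili's theorem on the order automorphisms of the open interval with the fact, proved here directly, that for infinite $A$ every nontrivial normal subgroup of $\operatorname{Hom}([0,1]^A)$ is dense. It follows that these groups have no nontrivial uniformly bounded, weakly continuous representation on a reflexive Banach space.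
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a topological group and let $C_b(G)$ be the Banach space of bounded continuous functions $f\colon G\to\mathbb R$ with the sup-norm. For $g\in G$ put $f_g(x)=f(gx)$. The function $f$ is \emph{weakly almost periodic} (WAP) if its orbit $\{f_g: g\in G\}$ is relatively compact in the weak topology of $C_b(G)$. The WAP functions form an algebra $\mathrm{WAP}(G)$. Its Gelfand space is the \emph{WAP-compactification} of $G$, the universal semitopological semigroup compactification: the largest compact semigroup with separately continuous multiplication into which $G$ maps by a continuous homomorphism with dense image. The compactification is \emph{trivial} if it is a single point, equivalently if every WAP function on $G$ is constant. We then call $G$ \emph{WAP-trivial}.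

Three sources of WAP functions show what the notion measures. If $G$ is compact, every $f\in C_b(G)$ is uniformly continuous, so $g\mapsto f_g$ is norm continuous, the orbit is norm compact, and $f$ is WAP. If $\chi\colon G\to\{\pm1\}$ is a continuous homomorphism, then $\chi_g=\chi(g)\chi$, the orbit is finite, and $\chi$ is WAP. Finally, the matrix coefficients of a uniformly bounded, weakly continuous representation on a reflexive Banach space are WAP; see the proof of Corollary~\ref{cor:rep}. A WAP-trivial group is therefore at the opposite extreme from a compact group: it has no nontrivial representation of this kind.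

Such groups exist. For a linearly ordered set $\Lambda$ with its order topology, let $\operatorname{Aut}(\Lambda,\tau_p)$ be the group of order-preserving bijections of $\Lambda$ with the topology of pointwise convergence. By a theorem of Megrelishvili, $\operatorname{Aut}((0,1),\tau_p)$ is WAP-trivial. The group $\operatorname{Aut}(\mathbb Q,\tau_p)$ is WAP-trivial too, and so is, by a theorem of Glasner and Megrelishvili, the isometry group of the Urysohn universal metric space with the topology of pointwise convergence. Of these facts, only Megrelishvili's theorem is used in our proofs.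

Let $I=[0,1]$. For a nonempty set $A$, let $\operatorname{Hom}(I^A)$ be the group of all homeomorphisms of the cube $I^A$ onto itself with the compact-open topology. Since $I^A$ is compact Hausdorff, this is a topological group, and its topology is that of uniform convergence: the sets
\begin{equation}\label{eq:nbhd}
\{k:\ |k(x)_\alpha-h(x)_\alpha|<\varepsilon \text{ for all } x \text{ and all } \alpha\in S\},\qquad S\subset A \text{ finite},\ \varepsilon>0,
\end{equation}
form a base of neighborhoods of $h$. For $A=\mathbb N$ the cube is the Hilbert cube $\mathrm Q$. By a theorem of Uspenskij, $\operatorname{Hom}\mathrm Q$ is universal for the class of topological groups with a countable base: it belongs to the class, and every group in the class is isomorphic, as a topological group, to a subgroup of it. The following question comes from the paper of Kozlov and Leiderman \cite{KL}.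

\medskip
\noindent\textbf{Question.} \emph{Is the WAP-compactification of $\operatorname{Hom}\mathrm Q$ trivial?}
\medskip

The group $\operatorname{Hom}\mathrm Q$ contains WAP-trivial subgroups, for instance a copy of $\operatorname{Aut}(\mathbb Q,\tau_p)$, and a WAP function is constant on each of them (Lemma~\ref{lem:pullback}). This alone does not decide the question. The group $\operatorname{Hom}(I)$ contains the increasing homeomorphisms, a copy of $\operatorname{Aut}((0,1),\tau_p)$, as a subgroup of index two, and yet the sign $\pm1$ that tells increasing from decreasing maps is a nonconstant WAP function. On an infinite-dimensional cube this orientation obstruction disappears. Let $r_\alpha$ be the reflection $x_\alpha\mapsto 1-x_\alpha$ in the coordinate $\alpha$. All $r_\alpha$ are conjugate by transpositions of coordinates, and the neighborhood \eqref{eq:nbhd} of the identity contains every $r_\alpha$ with $\alpha\notin S$. Hence for infinite $A$ every continuous homomorphism $\operatorname{Hom}(I^A)\to\{\pm1\}$ takes the value $1$ on all $r_\alpha$. This suggests the answer yes, and the dividing line is indeed the one between finite and infinite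 dimension.

\begin{theorem}\label{thm:wap}
Every WAP function on $\operatorname{Hom}\mathrm Q$ is constant. More generally, for a nonempty set $A$, the WAP-compactification of $\operatorname{Hom}(I^A)$ is trivial if and only if $A$ is infinite.
\end{theorem}

A topological group is \emph{topologically simple} if its only closed normal subgroups are $\{1\}$ and the whole group. The main work is the following statement, in which the normal subgroup is not assumed closed.

\begin{theorem}\label{thm:normal}
If $A$ is infinite, every nontrivial normal subgroup of $\operatorname{Hom}(I^A)$ is dense. In particular, $\operatorname{Hom}\mathrm Q$ is topologically simple.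
\end{theorem}

A representation $\pi$ of $G$ by invertible bounded operators on a Banach space $V$ is \emph{uniformly bounded} if $\sup_g\|\pi(g)\|<\infty$, and \emph{weakly continuous} if $g\mapsto\varphi(\pi(g)v)$ is continuous for all $v\in V$ and $\varphi\in V^*$.

\begin{corollary}\label{cor:rep}
Let $A$ be infinite. Every uniformly bounded, weakly continuous representation of $\operatorname{Hom}(I^A)$ on a reflexive Banach space is trivial.
\end{corollary}

Together with Uspenskij's theorem, these results show that the class of topological groups with a countable base has a universal member, $\operatorname{Hom}\mathrm Q$, that is topologically simple and WAP-trivial. In particular, every topological group with a countable base embeds in a WAP-trivial group with a countable base.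

Section~\ref{sec:reduction} derives Theorem~\ref{thm:wap} and Corollary~\ref{cor:rep} from Theorem~\ref{thm:normal}. Sections~\ref{sec:plan}--\ref{sec:shift} prove Theorem~\ref{thm:normal} and do not involve WAP functions.

\medskip
\noindent\textbf{Conventions.} It is convenient to center the cube at the origin. Let $J=[-1,1]$. The map $t\mapsto 2t-1$, applied in every coordinate, identifies $\operatorname{Hom}(I^A)$ with $\operatorname{Hom}(J^A)$ as topological groups, with basic neighborhoods again given by \eqref{eq:nbhd}. It also identifies $\operatorname{Aut}((0,1),\tau_p)$ with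
\[
L=\operatorname{Aut}((-1,1),\tau_p).
\]
From now on we work with $J^A$ and $L$; the reflection $r_\alpha$ becomes $x_\alpha\mapsto -x_\alpha$. We write $[a,b]=aba^{-1}b^{-1}$. If $N$ is a normal subgroup and $a$ or $b$ lies in $N$, then $[a,b]\in N$, since $[a,b]=a\,(ba^{-1}b^{-1})=(aba^{-1})\,b^{-1}$. For $m\ge1$ let $B^m$ be the closed Euclidean unit ball in $\mathbb R^m$ and let
\[
\theta\colon J^m\to B^m,\qquad \theta(y)=\frac{|y|_\infty}{|y|_2}\,y\quad(y\ne0),\qquad \theta(0)=0 .
\]
This is a homeomorphism with inverse $z\mapsto (|z|_2/|z|_\infty)\,z$; both maps are continuous at $0$ because the ratio of the two norms is bounded above and below. As $|\theta(y)|_2=|y|_\infty$, it maps $\partial J^m$ onto the unit sphere, and it commutes with every linear map that preserves both norms.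

\section{From WAP functions to normal subgroups}\label{sec:reduction}

We use two textbook facts. First, a bounded linear operator between Banach spaces is continuous for the weak topologies, so it maps relatively weakly compact sets to relatively weakly compact sets. Second, a Banach space $V$ is reflexive if and only if its bounded subsets are relatively weakly compact, and if and only if $V^*$ is reflexive.

\begin{lemma}\label{lem:pullback}
Let $j\colon H\to G$ be a continuous homomorphism of topological groups, let $f\in\mathrm{WAP}(G)$, and let $g,k\in G$. Then $\phi(l)=f(g\,j(l)\,k)$ is a WAP function on $H$.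
\end{lemma}

\begin{proof}
The operator $T\colon C_b(G)\to C_b(H)$, $(TF)(l)=F(j(l)k)$, is linear and has norm at most $1$. For $m,l\in H$,
\[
\phi_m(l)=f(g\,j(m)\,j(l)\,k)=f_{g\,j(m)}(j(l)k)=\bigl(Tf_{g\,j(m)}\bigr)(l).
\]
So the orbit of $\phi$ lies in the image under $T$ of the orbit of $f$, and this image is relatively weakly compact.
\end{proof}

If $H$ is WAP-trivial, the lemma says more than that $f$ is constant on $j(H)$: an element of $j(H)$ may be inserted between any two factors of the argument of $f$ without changing the value. The elements with this property form a normal subgroup, and this links WAP functions to Theorem~\ref{thm:normal}.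

\begin{lemma}\label{lem:periods}
Let $G$ be a topological group and $f\in\mathrm{WAP}(G)$. Then
\[
N_f=\{n\in G:\ f(gnk)=f(gk)\ \text{ for all } g,k\in G\}
\]
is a closed normal subgroup of $G$, and $f$ is constant on each coset of $N_f$. If $H$ is WAP-trivial and $j\colon H\to G$ is a continuous homomorphism, then $j(H)\subset N_f$.
\end{lemma}

\begin{proof}
The identity lies in $N_f$. Let $n,m\in N_f$ and $g,h,k\in G$. Then
\begin{align*}
f(g\,nm\,k)&=f(g\,n\,(mk))=f(g\,m\,k)=f(gk),\\
f(g\,n^{-1}k)&=f((gn^{-1})\,n\,k)=f(gk),\\
f(g\,hnh^{-1}k)&=f((gh)\,n\,(h^{-1}k))=f(gk),
\end{align*}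
so $N_f$ is a normal subgroup. It is closed because each map $n\mapsto f(gnk)$ is continuous, and the case $k=1$ of the definition gives $f(gn)=f(g)$. By Lemma~\ref{lem:pullback} the function $l\mapsto f(g\,j(l)\,k)$ is WAP on $H$, hence constant, and its value at the identity is $f(gk)$. Thus $j(l)\in N_f$ for all $l\in H$.
\end{proof}

We apply the lemma to $H=L$ acting on one coordinate. An element $u\in L$ extends to an increasing bijection $\bar u$ of $J$ fixing $\pm1$, and an increasing bijection of $J$ is a homeomorphism. The point to check is that $L$ carries pointwise convergence while the target carries uniform convergence; monotonicity bridges the two.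

\begin{lemma}\label{lem:embed}
Let $A$ be a nonempty set and $\alpha_0\in A$. For $u\in L$ let $j(u)\in\operatorname{Hom}(J^A)$ replace the coordinate $x_{\alpha_0}$ by $\bar u(x_{\alpha_0})$ and leave the other coordinates unchanged. Then $j\colon L\to\operatorname{Hom}(J^A)$ is an injective continuous homomorphism.
\end{lemma}

\begin{proof}
The map $u\mapsto\bar u$ is an injective homomorphism, hence so is $j$. Let $u\in L$ and $\varepsilon>0$. Choose $-1=t_0<t_1<\dots<t_r=1$ with $\bar u(t_{i+1})-\bar u(t_i)<\varepsilon$ for all $i$. The set of $u'\in L$ with $|u'(t_i)-u(t_i)|<\varepsilon$ for $0<i<r$ is a neighborhood of $u$ in $\tau_p$. For such $u'$ and $t\in[t_i,t_{i+1}]$,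
\[
\bar u(t)-2\varepsilon<\bar u(t_i)-\varepsilon\le\bar u'(t_i)\le\bar u'(t)\le\bar u'(t_{i+1})\le\bar u(t_{i+1})+\varepsilon<\bar u(t)+2\varepsilon .
\]
Hence $|j(u')(x)_\alpha-j(u)(x)_\alpha|<2\varepsilon$ for all $x\in J^A$ and $\alpha\in A$.
\end{proof}

The smallest cube shows both the strength of Lemma~\ref{lem:periods} and its limit.

\begin{example}[the interval]\label{ex:interval}
Let $G=\operatorname{Hom}(J)$. A homeomorphism $h$ of $J$ is increasing, with $h(1)=1$, or decreasing, with $h(1)=-1$. So $\chi(h)=h(1)$ is a homomorphism onto $\{\pm1\}$, it is continuous, and $\ker\chi=j(L)$. Let $f\in\mathrm{WAP}(G)$. By Megrelishvili's theorem and Lemma~\ref{lem:periods}, $N_f\supset\ker\chi$, so $f$ is constant on each of the two cosets of $\ker\chi$ and is a linear combination of $1$ and $\chi$. Conversely $\chi$ is WAP. Thus $\mathrm{WAP}(G)$ is spanned by $1$ and $\chi$, and the WAP-compactification of $G$ is the two-element group $\{\pm1\}$, with $\chi$ as the canonical map. The argument stops short of triviality because $j(L)$ lies in a proper closed normal subgroup.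
\end{example}

The same obstruction is present in every finite dimension. Recall that a continuous self-map of a space homeomorphic to the sphere $S^m$, $m\ge1$, has a \emph{degree}, the integer by which it acts on the homology group $H_m\cong\mathbb Z$. The degree is multiplicative and homotopy invariant, so a homeomorphism has degree $\pm1$; a reflection of $S^m$ in a hyperplane has degree $-1$. Recall also that, by invariance of domain, every homeomorphism of $J^n$ maps $\partial J^n$ onto itself.

\begin{proposition}\label{prop:finite}
For every integer $n\ge1$ there is a continuous homomorphism $\chi$ of $\operatorname{Hom}(J^n)$ onto $\{\pm1\}$. In particular, $\operatorname{Hom}(J^n)$ is not WAP-trivial.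
\end{proposition}

\begin{proof}
The case $n=1$ is in Example~\ref{ex:interval}. For $n\ge2$ let $\chi(h)$ be the degree of $h|_{\partial J^n}$; this is a homomorphism to $\{\pm1\}$. It is locally constant. Indeed, suppose $|h(x)-k(x)|_\infty<1$ for all $x$. For $x\in\partial J^n$ and $t\in[0,1]$ the point $\gamma_t(x)=h(x)+t\,(k(x)-h(x))$ satisfies $|\gamma_t(x)|_\infty\ge 1-|k(x)-h(x)|_\infty>0$, so $\gamma_t/|\gamma_t|_\infty$ is a homotopy from $h|_{\partial J^n}$ to $k|_{\partial J^n}$ through self-maps of $\partial J^n$, and $\chi(h)=\chi(k)$. The reflection $r_\alpha$ commutes with $\theta$, so on $\partial J^n$ it corresponds to a reflection of the sphere, and $\chi(r_\alpha)=-1$. The orbit of $\chi$ is $\{\chi,-\chi\}$, so $\chi$ is a nonconstant WAP function.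
\end{proof}

Theorem~\ref{thm:normal} therefore fails for finite $A$: the subgroup $\ker\chi=N_\chi$ is closed, normal and proper, and it contains $j(L)\ne\{1\}$ by Lemma~\ref{lem:periods}.

\begin{proof}[Proof of Theorem~\ref{thm:wap}, given Theorem~\ref{thm:normal}]
For finite $A$ apply Proposition~\ref{prop:finite}. Let $A$ be infinite, $G=\operatorname{Hom}(J^A)$ and $f\in\mathrm{WAP}(G)$. By Megrelishvili's theorem and Lemmas~\ref{lem:periods} and~\ref{lem:embed}, $N_f$ is a closed normal subgroup containing $j(L)\ne\{1\}$. By Theorem~\ref{thm:normal} it is dense, so $N_f=G$. There is only one coset, and $f$ is constant.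
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:rep}]
Let $\pi$ be a weakly continuous representation of $G=\operatorname{Hom}(J^A)$ on a reflexive space $V$, with $\|\pi(g)\|\le M$ for all $g$. If $V$ is complex, regard it as a real space. The real functionals are the real parts of the complex ones, so the weak topology does not change, and reflexivity and weak continuity are preserved. Fix $v\in V$. The map $T\colon V^*\to C_b(G)$, $(T\psi)(x)=\psi(\pi(x)v)$, is well defined by weak continuity, linear, and of norm at most $M\|v\|$. Let $\varphi\in V^*$ and $f=T\varphi$. Then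
\[
f_g(x)=\varphi(\pi(g)\pi(x)v)=\bigl(T(\pi(g)^*\varphi)\bigr)(x).
\]
The set $\{\pi(g)^*\varphi: g\in G\}$ is bounded by $M\|\varphi\|$ in the reflexive space $V^*$, hence relatively weakly compact, and so is its image under $T$, the orbit of $f$. Thus $f$ is WAP, and Theorem~\ref{thm:wap} gives $\varphi(\pi(g)v)=\varphi(v)$ for all $g$. Since $V^*$ separates the points of $V$, $\pi(g)v=v$ for all $g$ and $v$.
\end{proof}

\section{A reflection as a commutator}\label{sec:plan}

From here on $A$ is infinite, $G=\operatorname{Hom}(J^A)$, and $N\ne\{1\}$ is a normal subgroup of $G$. For a permutation $s$ of $A$ define $P_s\in G$ by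
\[
(P_sx)_{s(\alpha)}=x_\alpha .
\]
Then $(P_sP_tx)_{st(\alpha)}=(P_tx)_{t(\alpha)}=x_\alpha$, so $s\mapsto P_s$ is a homomorphism. For $C\subset A$ and $g\in\operatorname{Hom}(J^C)$ we write $g\times\mathrm{id}$ for the element of $G$ that applies $g$ to $x|_C$ and leaves the coordinates outside $C$ unchanged.

On a finite cube the reflection $r_\alpha$ has $\chi(r_\alpha)=-1$, so it is not a product of commutators. With infinitely many coordinates it is a single commutator, and the computation contains the main idea of the proof.

\begin{example}\label{ex:reflection}
Let $A=\mathbb Z$, let $P=P_s$ with $s(n)=n+1$, and let $a=a^{-1}\in G$ change the sign of all coordinates $x_n$ with $n\ge0$. We have $(P^{-1}x)_n=x_{n+1}$; the map $a^{-1}$ changes the sign of this entry when $n\ge0$; and $P$ returns the entry to place $n+1$. So $Pa^{-1}P^{-1}$ changes the sign of $x_n$ for $n\ge1$. Applying $a$ afterwards gives: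
\[
\begin{array}{r|cccccc}
\text{place} & \cdots & -1 & 0 & 1 & 2 & \cdots\\ \hline
x & \cdots & x_{-1} & x_0 & x_1 & x_2 & \cdots\\
Pa^{-1}P^{-1}x & \cdots & x_{-1} & x_0 & -x_1 & -x_2 & \cdots\\
aPa^{-1}P^{-1}x & \cdots & x_{-1} & -x_0 & x_1 & x_2 & \cdots
\end{array}
\]
Thus $[a,P]=r_0$, and every normal subgroup that contains the shift $P$ contains $r_0$.
\end{example}

Nothing in the example is special to reflections or to single coordinates. If $N$ contains a permutation that shifts infinitely many blocks of coordinates, each a copy of $C$, then $N$ contains $g\times\mathrm{id}$ for every $g\in\operatorname{Hom}(J^C)$. Maps of this form turn out to be dense in $G$. The problem is to put such a shift into $N$, about which we know only that it contains one nontrivial element. Section~\ref{sec:commutators} extracts from that element all commutators $[a,b]$ of maps that fix a common open set pointwise. Section~\ref{sec:three} obtains from these commutators the permutations of order three that fix a coordinate. Section~\ref{sec:shift} writes a shift as a product of two such permutations and completes the proof.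

\section{Commutators of maps that fix an open set}\label{sec:commutators}

Say that $a\in G$ is \emph{supported in} $U\subset J^A$ if $a(x)=x$ for all $x\notin U$. Then $a(U)=U$, and $waw^{-1}$ is supported in $w(U)$. Maps $a,d$ supported in disjoint sets $U,V$ commute: for $x\in U$ the map $d$ fixes both $x$ and $a(x)$, so $da(x)=a(x)=ad(x)$; the case $x\in V$ is symmetric; and both maps fix every other point.

A nontrivial element of $N$ moves some small open set $U$ off itself, and this controls maps supported in $U$. To control more maps we conjugate them into $U$. The model is the half-line $[0,\infty]$, where the dilations $z\mapsto\delta z$ with small $\delta$ push the complement of a neighborhood of $\infty$ into a given neighborhood of $0$. A finite cube has such dilations between any two boundary points, and an unused coordinate makes any open set reach the boundary.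

\begin{lemma}[compression]\label{lem:compress}
For nonempty open sets $U,W\subset J^A$ there is $w\in G$ with $w(J^A\setminus W)\subset U$.
\end{lemma}

\begin{proof}
There are a finite nonempty $F_1\subset A$ and nonempty open $U_1,W_1\subset J^{F_1}$ with $U_1\times J^{A\setminus F_1}\subset U$ and $W_1\times J^{A\setminus F_1}\subset W$. Since $A$ is infinite, there is $\beta\in A\setminus F_1$. Put $F=F_1\cup\{\beta\}$, $m=|F|\ge2$, $U_0=U_1\times J$ and $W_0=W_1\times J$. Both sets meet $\partial J^F$, as they contain points with $x_\beta=1$. It suffices to find $v\in\operatorname{Hom}(J^F)$ with $v(J^F\setminus W_0)\subset U_0$, for then $w=v\times\mathrm{id}$ satisfies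
\[
w(J^A\setminus W)\subset v(J^F\setminus W_0)\times J^{A\setminus F}\subset U_0\times J^{A\setminus F}\subset U .
\]

Identify $J^F$ with $B=B^m$ by $\theta$. Since $m\ge2$, nonempty open subsets of the sphere $\partial B$ are infinite, so there are $\xi\in W_0\cap\partial B$ and $\eta\in U_0\cap\partial B$ with $\xi\ne\eta$. We open $B$ up to a half-space by an inversion centered at $\xi$. For $x\ne\xi$ and $y=x-\xi$ we have $|x|_2^2=|y|_2^2+2\langle y,\xi\rangle+1$, so $x\in B$ if and only if $\langle y/|y|_2^2,\xi\rangle\le-\frac12$, with equality exactly when $x\in\partial B$. The map $y\mapsto y/|y|_2^2$ is a continuous involution of $\mathbb R^m\setminus\{0\}$. Therefore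
\[
\iota(x)=\frac{x-\xi}{|x-\xi|_2^2}-\frac{\eta-\xi}{|\eta-\xi|_2^2}
\]
is a homeomorphism of $B\setminus\{\xi\}$ onto $H=\{z:\langle z,\xi\rangle\le0\}$, and $\iota(\eta)=0$.

For $\delta>0$ the dilation $z\mapsto\delta z$ preserves $H$. Put $v_\delta(x)=\iota^{-1}(\delta\,\iota(x))$ for $x\ne\xi$ and $v_\delta(\xi)=\xi$. Since $B$ is the one-point compactification of $B\setminus\{\xi\}$, the map $v_\delta$ is a homeomorphism of $B$. The set $B\setminus W_0$ is compact and does not contain $\xi$, so its image under $\iota$ lies in some ball $|z|_2\le M$ with $M>0$. The set $\iota(U_0\setminus\{\xi\})$ is open in $H$ and contains $0$, so it contains $\{z\in H:|z|_2<\varepsilon\}$ for some $\varepsilon>0$. For $\delta<\varepsilon/M$ we get $v_\delta(B\setminus W_0)\subset U_0$.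
\end{proof}

The extra coordinate $\beta$ is essential. In a finite cube $J^n$, if $W$ lies in the interior, then $w(J^n\setminus W)$ contains $\partial J^n$ for every $w$ and does not fit into a small $U$.

\begin{lemma}\label{lem:commutator}
If $a,b\in G$ are both the identity on a nonempty open set $W$, then $[a,b]\in N$.
\end{lemma}

\begin{proof}
Choose $g\in N$ and $x$ with $g(x)\ne x$. Take disjoint open sets $V\ni x$ and $V'\ni g(x)$ and put $U=V\cap g^{-1}(V')$; then $U$ is open, nonempty, and $g(U)\cap U=\emptyset$. Take $w$ from Lemma~\ref{lem:compress} and put $a'=waw^{-1}$, $b'=wbw^{-1}$. Both maps are supported in $w(J^A\setminus W)\subset U$. The element $c=[a',g]$ lies in $N$, and $c=a'd$ with $d=ga'^{-1}g^{-1}$ supported in $g(U)$. So $c$ agrees with $a'$ up to a factor $d$ that commutes with $b'$, and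
\[
N\ni[c,b']=a'\,(d\,b'\,d^{-1})\,a'^{-1}b'^{-1}=[a',b'].
\]
Hence $[a,b]=w^{-1}[a',b']w\in N$.
\end{proof}

\section{Permutations of order three}\label{sec:three}

Lemma~\ref{lem:commutator} does not apply to a coordinate permutation directly: if $s(\alpha)\ne\alpha$, then $P_s$ fixes only points with $x_\alpha=x_{s(\alpha)}$, and these form a set with empty interior. The way around this is to read the lemma in the quotient $G/N$, where it says that two maps fixing a common open set commute. Suppose $P_s=[\Phi,\Phi']$, where $\Phi$ and $\Phi'$ are products of pieces such that any piece of $\Phi$ and any piece of $\Phi'$ fix a common open set. Then $\Phi$ and $\Phi'$ commute in $G/N$, and $P_s\in N$. A map is easy to cut into pieces when it is the time-one map of a flow that leaves some coordinate $x_o$ unchanged: run the flow for time $\lambda_i(x_o)$, where $(\lambda_i)$ is a partition of unity on $J$.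

So we want a permutation of coordinates that is a commutator of time-one maps of flows, and rotations supply flows. Two coordinates are not enough, since a transposition has determinant $-1$ and $SO(2)$ is abelian. Three are: the cyclic permutation
\[
\kappa(y_1,y_2,y_3)=(y_3,y_1,y_2)
\]
is a commutator of two half-turns. Let
\[
p(y)=(-y_2,-y_1,-y_3),\qquad q(y)=(-y_3,-y_2,-y_1).
\]
The map $p$ fixes $(1,-1,0)$ and negates $(1,1,0)$ and $(0,0,1)$, so it is the half-turn about $(1,-1,0)$. The map $q$ fixes $(1,0,-1)$ and negates $(1,0,1)$ and $(0,1,0)$, so it is the half-turn about $(1,0,-1)$. We have $pq(y)=(y_2,y_3,y_1)$, and applying this twice gives $(y_3,y_1,y_2)$. Since $p^2=q^2=1$,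
\begin{equation}\label{eq:kappa}
[p,q]=pqpq=\kappa .
\end{equation}
Let $\rho_p(t)$ and $\rho_q(t)$, $t\in\mathbb R$, be the rotations through the angle $\pi t$ about the oriented axes $(1,-1,0)$ and $(1,0,-1)$. These are continuous homomorphisms $\mathbb R\to SO(3)$ with $\rho_p(1)=p$ and $\rho_q(1)=q$.

\begin{lemma}\label{lem:three}
Let $s$ be a permutation of $A$ all of whose nontrivial cycles are $3$-cycles (their number may be infinite), and suppose that $s$ has a fixed point $o\in A$. Then $P_s\in N$.
\end{lemma}

\begin{proof}
We may assume $s\ne1$. Label the union of the $3$-cycles as $D\times\{1,2,3\}$, with $s(d,i)=(d,i+1)$ and $i$ taken modulo $3$. Then $P_s$ replaces each triple $(x_{(d,1)},x_{(d,2)},x_{(d,3)})$ by $(x_{(d,3)},x_{(d,1)},x_{(d,2)})$; that is, it applies $\kappa$ to each triple.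

\emph{Rotations of the cube $J^3$.} For $R\in SO(3)$ put $\widehat R=\theta^{-1}R\,\theta\in\operatorname{Hom}(J^3)$. The map $(R,y)\mapsto\widehat Ry$ is continuous, $R\mapsto\widehat R$ is a homomorphism, and $\widehat\kappa=\kappa|_{J^3}$ because $\kappa$ preserves both norms and so commutes with $\theta$.

\emph{Twists.} The continuous maps $R\colon J\to SO(3)$ form a group under pointwise multiplication. For such $R$ define $\Phi_R\colon J^A\to J^A$ as follows: for every $d\in D$ apply $\widehat{R(x_o)}$ to the triple $(x_{(d,1)},x_{(d,2)},x_{(d,3)})$, and leave all other coordinates unchanged. Each coordinate of $\Phi_R(x)$ is a continuous function of at most four coordinates of $x$, so $\Phi_R$ is continuous, however large $D$ is. Since $o$ is a fixed point of $s$, it lies in no triple and $x_o$ is unchanged; this gives $\Phi_R\Phi_{R'}=\Phi_{RR'}$. The constant map $1$ gives the identity, so $\Phi_R\in G$ with inverse $\Phi_{R^{-1}}$. We denote a constant map by its value; then $\Phi_\kappa=P_s$, and \eqref{eq:kappa} gives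
\[
P_s=[\Phi_p,\Phi_q].
\]

\emph{Cutting.} Let $t_i=-1+\frac{2i}{5}$ for $0\le i\le5$, and let $\lambda_i(t)=\max\{0,\,1-\frac52|t-t_i|\}$ for $t\in J$. On $[t_i,t_{i+1}]$ we have $\lambda_i+\lambda_{i+1}=1$ and all other $\lambda_k$ vanish, so $\sum_i\lambda_i=1$. Put $p_i=\rho_p\circ\lambda_i$ and $q_i=\rho_q\circ\lambda_i$. Then $p_0(t)\cdots p_5(t)=\rho_p\bigl(\sum_i\lambda_i(t)\bigr)=p$ for all $t$, and the same computation with $\rho_q$ gives $q_0\cdots q_5=q$. Hence
\[
\Phi_p=\Phi_{p_0}\cdots\Phi_{p_5},\qquad \Phi_q=\Phi_{q_0}\cdots\Phi_{q_5}.
\]
Fix $i$ and $k$. At most four of the five subintervals have $t_i$ or $t_k$ as an endpoint, so both $\lambda_i$ and $\lambda_k$ vanish on some subinterval $K$. Then $\Phi_{p_i}$ and $\Phi_{q_k}$ are the identity on the nonempty open set of all $x$ with $x_o$ in the interior of $K$, and $[\Phi_{p_i},\Phi_{q_k}]\in N$ by Lemma~\ref{lem:commutator}. In $G/N$ every $\Phi_{p_i}$ commutes with every $\Phi_{q_k}$, so $\Phi_p$ commutes with $\Phi_q$. This means $P_s=[\Phi_p,\Phi_q]\in N$.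
\end{proof}

\section{Shifts and density}\label{sec:shift}

A product of finitely many permutations that each move finitely many points has only finite orbits. Lemma~\ref{lem:three} allows infinitely many $3$-cycles at once, and then two factors already produce an infinite orbit. Let $\mu$ and $\nu$ be the permutations of $\mathbb Z$ with the cycles
\[
\mu:\ 3k\mapsto 3k+1\mapsto 3k+2\mapsto 3k,\qquad
\nu:\ 3k+1\mapsto 3k+3\mapsto 3k+2\mapsto 3k+1\qquad(k\in\mathbb Z).
\]
All their cycles are $3$-cycles, and $\nu\mu(3k)=\nu(3k+1)=3k+3$. So $\nu\mu$ shifts the multiples of $3$ one step to the right, which is all that the computation of Example~\ref{ex:reflection} requires.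

\begin{lemma}\label{lem:swindle}
Let $C\subset A$ be nonempty with $|A\setminus C|\ge\max(|C|,\aleph_0)$. Then $g\times\mathrm{id}\in N$ for every $g\in\operatorname{Hom}(J^C)$.
\end{lemma}

\begin{proof}
Pick $o\in A\setminus C$. The set $A\setminus C$ is infinite, so $A\setminus(C\cup\{o\})$ has the same cardinality, which is at least $\max(|C|,\aleph_0)=|C\times(\mathbb Z\setminus\{0\})|$. Choose an injection of $C\times(\mathbb Z\setminus\{0\})$ into $A\setminus(C\cup\{o\})$ and extend it by $(c,0)\mapsto c$. This identifies $A$ with $(C\times\mathbb Z)\sqcup E$, where $C=C\times\{0\}$ and $o\in E$. For $x\in J^A$ and $n\in\mathbb Z$ let $x^{(n)}\in J^C$ be the block $x^{(n)}_c=x_{(c,n)}$.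

Let $\tilde\mu$ and $\tilde\nu$ fix $E$ pointwise and act on $C\times\mathbb Z$ by $(c,n)\mapsto(c,\mu(n))$ and $(c,n)\mapsto(c,\nu(n))$. Their nontrivial cycles are $3$-cycles and they fix $o$, so $P_{\tilde\mu},P_{\tilde\nu}\in N$ by Lemma~\ref{lem:three}. Hence $P=P_{\tilde\nu}P_{\tilde\mu}\in N$. With $\sigma=\nu\mu$ we have $(Px)^{(\sigma(n))}=x^{(n)}$ and $(P^{-1}x)^{(n)}=x^{(\sigma(n))}$, and the coordinates in $E$ are unchanged.

Let $a$ apply $g$ to each block $x^{(n)}$ with $n\in Z=\{0,3,6,\dots\}$ and leave all other coordinates unchanged. Each coordinate of $a(x)$ depends continuously on one block or is a coordinate of $x$, and the inverse is given by the same rule with $g^{-1}$, so $a\in G$. For $n\in\mathbb Z$,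
\[
(Pa^{-1}P^{-1}x)^{(\sigma(n))}=(a^{-1}P^{-1}x)^{(n)}=
\begin{cases}
g^{-1}\bigl(x^{(\sigma(n))}\bigr), & n\in Z,\\
x^{(\sigma(n))}, & n\notin Z.
\end{cases}
\]
So $Pa^{-1}P^{-1}$ applies $g^{-1}$ exactly to the blocks with index in $\sigma(Z)=Z\setminus\{0\}$. Composing with $a$ cancels this on those blocks and applies $g$ to the block with index $0$. Therefore $g\times\mathrm{id}=[a,P]\in N$.
\end{proof}

It remains to approximate an arbitrary $h\in G$ by a map $g\times\mathrm{id}$. A neighborhood \eqref{eq:nbhd} of $h$ looks at finitely many output coordinates, and up to $\varepsilon$ these depend on finitely many input coordinates. But $h$ need not induce a homeomorphism of any finite-dimensional factor; the shift of Example~\ref{ex:reflection} does not. Instead we take $C$ as large as $A$, so that $J^C$ is a copy of $J^A$, and let $g$ be $h$ itself, transported to $J^C$ by a relabeling that keeps the relevant coordinates in place. This is why Lemma~\ref{lem:swindle} allows infinite blocks.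

\begin{proof}[Proof of Theorem~\ref{thm:normal}]
Let $h\in G$, let $S\subset A$ be finite, and let $\varepsilon>0$. The map $x\mapsto(h(x)_\alpha)_{\alpha\in S}$ is continuous on the compact space $J^A$, hence uniformly continuous: there are a finite $T\subset A$ and $\delta>0$ such that $|x_\beta-y_\beta|<\delta$ for all $\beta\in T$ implies $|h(x)_\alpha-h(y)_\alpha|<\varepsilon$ for all $\alpha\in S$. Enlarging $T$, we may assume $S\subset T$. In particular,
\begin{equation}\label{eq:T}
x|_T=y|_T\quad\Longrightarrow\quad |h(x)_\alpha-h(y)_\alpha|<\varepsilon\ \text{ for all }\alpha\in S .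
\end{equation}
Since $A$ is infinite, $A\setminus T$ is a disjoint union of two sets $A_1,A_2$ of cardinality $|A|$. Put $C=T\cup A_1$; then $|A\setminus C|=|A|=\max(|C|,\aleph_0)$. Let $\psi\colon A\to C$ be a bijection that fixes $T$ pointwise and maps $A\setminus T$ onto $A_1$. The map $\Psi\colon J^C\to J^A$, $(\Psi y)_\alpha=y_{\psi(\alpha)}$, is a homeomorphism, and $(\Psi^{-1}z)_{\psi(\alpha)}=z_\alpha$. Put $g=\Psi^{-1}h\Psi\in\operatorname{Hom}(J^C)$ and $k=g\times\mathrm{id}$. By Lemma~\ref{lem:swindle}, $k\in N$.

Let $x\in J^A$ and $y=\Psi(x|_C)$. For $\beta\in T$ we have $y_\beta=x_{\psi(\beta)}=x_\beta$, so $y|_T=x|_T$. For $\alpha\in S$ we have $\alpha=\psi(\alpha)\in C$, so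
\[
k(x)_\alpha=\bigl(\Psi^{-1}h(y)\bigr)_{\psi(\alpha)}=h(y)_\alpha .
\]
By \eqref{eq:T}, $|k(x)_\alpha-h(x)_\alpha|<\varepsilon$ for all $x\in J^A$ and $\alpha\in S$. Thus $N$ meets every basic neighborhood of $h$, and $N$ is dense in $G$. A closed normal subgroup other than $\{1\}$ is dense and closed, hence equal to $G$; for $A=\mathbb N$ this says that $\operatorname{Hom}\mathrm Q$ is topologically simple.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KL}
K.~L.~Kozlov, A.~G.~Leiderman,
\emph{On proper compactifications of topological groups},
arXiv:2604.23201 (2026).

\end{thebibliography}
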